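# A near-linear-time 3-approximation of the min-radius

## Five vertices with no triangle inequality

Let $\Gamma$ be the directed graph on the vertices $c,z,x,y,q$ with the five weighted edges
$$c\xrightarrow{1}z,\qquad z\xrightarrow{1}x,\qquad x\xrightarrow{2}y,\qquad c\xrightarrow{2}y,\qquad c\xrightarrow{2}q .$$
There are no directed cycles, so for each pair of vertices at most one direction is available. The finite distances between distinct vertices are
$$d(c,z)=1,\quad d(c,x)=2,\quad d(c,y)=2,\quad d(c,q)=2,\quad d(z,x)=1,\quad d(z,y)=3,\quad d(x,y)=2 .$$
Now measure the distance of two vertices in the better of the two directions, $d_{\min}(u,v)=\min(d(u,v),d(v,u))$. The table is symmetric, and the last column is the maximum of each row.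

| $d_{\min}$ | $c$ | $z$ | $x$ | $y$ | $q$ | max |
|---|---|---|---|---|---|---|
| $c$ | $0$ | $1$ | $2$ | $2$ | $2$ | $2$ |
| $z$ | $1$ | $0$ | $1$ | $3$ | $\infty$ | $\infty$ |
| $x$ | $2$ | $1$ | $0$ | $2$ | $\infty$ | $\infty$ |
| $y$ | $2$ | $3$ | $2$ | $0$ | $\infty$ | $\infty$ |
| $q$ | $2$ | $\infty$ | $\infty$ | $\infty$ | $0$ | $\infty$ |

The vertex $c$ is within $2$ of everybody, in one direction or the other. Every other vertex is infinitely far from somebody. In particular $d_{\min}(y,c)=2$ and $d_{\min}(c,q)=2$, but $d_{\min}(y,q)=\infty$: the min-distance does not satisfy the triangle inequality, and being close to a good center does not make a vertex good.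

If every edge could be used in both directions with the same weight, $d_{\min}$ would be an ordinary metric, and any vertex whatsoever would be within a factor $2$ of the best center. On the directed path $v_1\to v_2\to\dots\to v_n$ with unit weights, $v_p$ has largest min-distance $\max(p-1,n-p)$. The best value is $\lfloor n/2\rfloor$, and since $n-1\le 2\lfloor n/2\rfloor$, again any vertex will do. But let at least two leaves each send one unit edge to a common hub. The hub has largest min-distance $1$, and every leaf has $\infty$. So in general the few good vertices must really be found. We can certainly find the best one with $n$ shortest-path computations. How much cheaper can we find a vertex that is almost as good?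

## Min-radius, the computational model, and two theorems

Let $G=(V,E)$ be a directed graph with $n=|V|$ vertices, $m=|E|$ edges and nonnegative edge weights, and let $d(u,v)$ be the length of a shortest path from $u$ to $v$, with $d(u,v)=\infty$ if there is none.

**Definition.** The min-distance is $d_{\min}(u,v)=\min(d(u,v),d(v,u))$. The min-eccentricity of $v$ is $\varepsilon(v)=\max_{u\in V}d_{\min}(v,u)$, always measured in $G$. The min-radius is $R=\min_v\varepsilon(v)$, and the min-diameter is $\Delta=\max_{u,v}d_{\min}(u,v)$. For $D\ge0$, a *$D$-center* is a vertex $c$ with $\varepsilon(c)\le D$.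

In $\Gamma$ we have $R=2$ and $\Delta=\infty$, and $c$ is the only $2$-center. A *3-approximation* of the min-radius is a vertex $v$ with $\varepsilon(v)\le3R$. In $\Gamma$ only $c$ qualifies. *Near-linear time* means $\tilde O(m+n)$, where $\tilde O$ hides factors polylogarithmic in $n$.

Here is the background. A 3-approximation of the min-radius, and likewise of the min-diameter, can be computed in $\tilde O(m\sqrt n)$ time (Dalirrooyfard et al.). A 4-approximation of either can be computed in near-linear time (Chechik and Zhang). There is a randomized near-linear-time 3-approximation of the min-diameter. A near-linear-time 3-approximation of the min-radius is posed as an open problem in Yael Kirkpatrick, "Improved Approximation of Min-Distances in Near-Linear Time", arXiv:2607.09588 (2026). We prove that such an algorithm exists.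

The model is a RAM that adds and compares edge weights in $O(1)$ time, does arithmetic on $O(\log n)$-bit integers in $O(1)$ time, and draws a uniform element of $\{1,\dots,N\}$, $N\le n$, in $O(1)$ time. Weights are never multiplied or divided by one another. A small integer multiple of a weight is obtained by additions, and a numerical answer may be reported as a quotient $\alpha/q$, that is, as a pair of a real $\alpha$ and a positive integer $q$. We remove self-loops and all but the lightest of parallel edges in $O(n+m)$ time, so $m\le n^2$, and we assume $n\ge2$ (for $n=1$ everything is $0$). The only tool we import is Dijkstra's algorithm with a binary heap: on a graph with $n'\le n$ vertices and $m'$ edges it computes all distances from one vertex in $O((n'+m')\log n)$ time. Run on the reversed graph, it computes all distances to one vertex.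

**Theorem 1.** For every constant $\kappa\ge1$ there is a randomized algorithm that always runs in time $O((n+m)\log^{11}n)$ on a digraph with arbitrary nonnegative real weights. It either aborts, with probability $O(n^{-\kappa})$, or outputs a vertex $v$ with $\varepsilon(v)\le3R$ together with $\varepsilon(v)$ (or correctly reports $R=\infty$). Its output is never wrong. Repeating until no abort occurs gives a Las Vegas algorithm with expected time $\tilde O(n+m)$.

**Theorem 2.** In the same model and with the same kind of guarantee:

- (a) Given $D\ge0$, in time $O((n+m)\log^7n)$ every vertex $x$ can be correctly labelled "$\varepsilon(x)>D$" or "$\varepsilon(x)\le4D$". Hence, for weights in $\{0\}\cup[1,M]$ and $0<\xi\le1$ with $\xi^{-1}\log(nM)\le n^{O(1)}$, all min-eccentricities can be $(4+\xi)$-approximated in time $\tilde O((n+m)\,\xi^{-1}\log(nM))$.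
- (b) Given nonempty $S\subseteq V$, a vertex $v\in S$ with $\varepsilon(v)\le4\min_{x\in S}\varepsilon(x)$ can be found in time $O((n+m)\log^{11}n)$.
- (c) The min-diameter can be 3-approximated in time $O((n+m)\log^{11}n)$, for arbitrary real weights and without error.

These notes do not determine whether a factor below $3$ is achievable in near-linear time, and they give no deterministic algorithm. For context only: Abboud, Vassilevska Williams and Wang (SODA 2016) showed that, under the Hitting Set Conjecture, no $(2-\delta)$-approximation of the min-radius runs in truly subquadratic time. So under that conjecture the best near-linear-time factor lies in $[2,3]$.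

## One pivot, and why the graph cannot simply be cut there

Fix a threshold $D$ and ask for less: either output a vertex $v$ with $\varepsilon(v)\le3D$, or certify $R>D$. Take any vertex $y$, the *pivot*, and compute all distances from and to $y$. If $\varepsilon(y)\le3D$, output $y$.

Suppose $\varepsilon(y)>3D$, and let $c$ be a $D$-center. Then $\min(d(c,y),d(y,c))\le D$. It is impossible that both $d(c,y)$ and $d(y,c)$ are at most $2D$. Otherwise, for every $u$, either $d(c,u)\le D$ and $d(y,u)\le 2D+D$, or $d(u,c)\le D$ and $d(u,y)\le D+2D$, so that $\varepsilon(y)\le3D$. Hence every $D$-center is clearly *before* $y$ (it reaches $y$ within $D$, and $y$ does not reach it within $2D$) or clearly *after* $y$. All other vertices stop being candidates. It is natural to recurse on the candidates before $y$ and on those after $y$, with a new pivot on each side.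

The trouble is the cost. The number of candidate sets can double at every level, and a shortest-path computation in all of $G$ for each of them is too expensive. So we would like each side to work in its own smaller graph. Try this in $\Gamma$ with $D=2$ and pivot $y$. We have $\varepsilon(y)=\infty>6$. Before $y$ lie exactly $c$ and $x$, since $d(c,y)=d(x,y)=2$ and $y$ reaches no other vertex. Nothing is after $y$. The subgraph induced on $\{c,x\}$ has no edge, so there $c$, the only $2$-center of $\Gamma$, seems infinitely far from $x$, and we would reject it. The short path $c\to z\to x$ leaves the set "before $y$": we have $d(z,x)=1\le D$ and $d(x,y)=2\le D$, but $d(z,y)=3>D$.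

This is the exact point of failure: being before $y$ is not inherited along paths of length at most $D$. Enlarging the set by some padding would save the path, but three things must then be arranged.

1. The recursion cuts again and again, so the padding has to survive many cuts.
2. Padding around a cut belongs to both sides, and one pivot offers only one cut, with no control over the size of the padding.
3. The vertices that are cut away are still vertices that the output must be close to.

The way past this is to draw polylogarithmically many pivots and to count how many of them are before a vertex. This gives a rank that is almost monotone along paths of length at most $D$, and many places to cut, among which one has little padding. We keep a whole chain of nested padding layers and use up two of them per cut. Where the rank is unreliable at some vertex, that vertex itself is a pivot that eliminates many candidates at once.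

## The relation "before", and ranks from many pivots

Fix a digraph $H$ with nonnegative weights and $D\ge0$. In this section and the next, $d=d_H$ is the distance in $H$.

**Definition.** Put
$$x\prec y\iff d(x,y)\le D\ \text{ and }\ d(y,x)>2D .$$
Call $x,y$ *comparable* if $x\prec y$ or $y\prec x$, and *incomparable* otherwise.

In $\Gamma$ with $D=2$ the relation consists of $c\prec z$, $c\prec x$, $c\prec y$, $c\prec q$, $z\prec x$, $x\prec y$. It is not transitive: $z\prec x\prec y$, but $d(z,y)=3>D$. Reversing all edges reverses $\prec$. "By symmetry" will refer to this.

**Lemma 1.**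

1. $x\prec y$ and $y\prec x$ never both hold. In particular $x$ is incomparable to itself.
2. If $y\prec w\prec u$, then $d(y,u)\le2D$.
3. If $d(z,y)\le D$, there is no $w$ with $w\prec z$ and $y\prec w$.
4. If $x,y$ are incomparable and $\min(d(x,y),d(y,x))\le D$, then [$d(x,y)\le D$ and $d(y,x)\le2D$] or [$d(y,x)\le D$ and $d(x,y)\le2D$].

**Proof.** (1) Both would give $d(x,y)\le D$ and $d(x,y)>2D$. (2) $d(y,u)\le d(y,w)+d(w,u)\le2D$. (3) Such a $w$ would satisfy $d(z,w)\le d(z,y)+d(y,w)\le2D$, but $w\prec z$ says $d(z,w)>2D$. (4) If $d(x,y)\le D$, then, since $x\prec y$ fails, $d(y,x)\le2D$. The case $d(y,x)\le D$ is the same with the names exchanged. $\square$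

**Definition.** Let $w_1,\dots,w_K\in V(H)$ be pivots, repetitions allowed. For $v\in V(H)$ put
$$\mathcal R(v)=\{k:w_k\prec v\},\quad \mathcal L(v)=\{k:v\prec w_k\},\quad r(v)=|\mathcal R(v)|,\quad \ell(v)=|\mathcal L(v)|,\quad a(v)=K-r(v)-\ell(v).$$

By Lemma 1(1), $\mathcal R(v)$ and $\mathcal L(v)$ are disjoint, so $a(v)$ is the number of indices $k$ with $w_k$ incomparable to $v$. Edge reversal exchanges $r$ and $\ell$. In $\Gamma$ with $D=2$ and each of the five vertices taken once as a pivot, $(r,\ell,a)$ is $(0,4,1)$ at $c$, $(1,1,3)$ at $z$, $(2,1,2)$ at $x$, $(2,0,3)$ at $y$ and $(1,0,4)$ at $q$. A cleaner picture is the *transitive tournament*: vertices $v_1,\dots,v_N$, a unit edge $v_p\to v_{p'}$ for all $p<p'$, and $D=1$. There $v_p\prec v_{p'}$ exactly when $p<p'$. So $r(v)$ counts the pivots strictly earlier than $v$, and $a(v)$ counts how often $v$ itself was drawn.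

The next lemma contains everything we need about ranks. Part 1 is the almost-monotonicity along short paths. Part 2 will certify vertices that are cut away. Parts 3 and 4 will show that a cut in the middle leaves a fair share of the candidates on each side.

**Lemma 2.**

1. If $d(z,y)\le D$, then $r(z)\le r(y)+a(y)$ and $\ell(y)\le\ell(z)+a(z)$.
2. If $\ell(y)+r(u)>K$, then $d(y,u)\le2D$.
3. If $a(w_k)\le j$ for all $k$, then for every integer $i\ge0$ at most $i+4j$ indices $k$ have $r(w_k)\le i$. The same holds for $\ell$.
4. If $a(x)=0$ and $r(x)\le i<r(w_k)$, then $x\prec w_k$. If $a(x)=0$ and $\ell(x)\le i<\ell(w_k)$, then $w_k\prec x$.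

**Proof.** (1) An index in $\mathcal R(z)\cap\mathcal L(y)$ would give $w_k\prec z$ and $y\prec w_k$, which Lemma 1(3) excludes. So $r(z)+\ell(y)\le K$. Substituting $\ell(y)=K-r(y)-a(y)$ gives the first inequality, and substituting $r(z)=K-\ell(z)-a(z)$ gives the second.

(2) The sets $\mathcal L(y)$ and $\mathcal R(u)$ have more than $K$ elements together, so some $k$ lies in both. Then $y\prec w_k\prec u$, and Lemma 1(2) applies.

(3) Let $Q=\{k:r(w_k)\le i\}$ and $q=|Q|$; we may assume $q>0$. Choose $k\in Q$ with $r(w_k)$ maximal, and let $O=\{k'\in Q:w_k\prec w_{k'}\}$ and $o=|O|$. We first show $o\le3j$, for which we may assume $o\ge1$.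

Each $w_{k'}$ is incomparable to at most $j$ pivots. So each $k'\in O$ has at least $o-j$ indices $k''\in O$ with $w_{k''}$ comparable to $w_{k'}$. This makes at least $o(o-j)$ ordered pairs $(k'',k')$ in $O$ with comparable pivots. By Lemma 1(1) exactly half of them satisfy $w_{k''}\prec w_{k'}$. Hence some $k'\in O$ has $|\mathcal R(w_{k'})\cap O|\ge(o-j)/2$. Fix this $k'$.

Since $w_k\prec w_{k'}$, we have $d(w_k,w_{k'})\le D$, so by Lemma 1(3) $\mathcal R(w_k)\cap\mathcal L(w_{k'})=\emptyset$. Every element of $\mathcal R(w_k)$ is therefore in $\mathcal R(w_{k'})$ or is one of the at most $j$ indices incomparable to $w_{k'}$. So at least $r(w_k)-j$ elements of $\mathcal R(w_k)$ lie in $\mathcal R(w_{k'})$. By Lemma 1(1), $O\cap\mathcal R(w_k)=\emptyset$, so the elements of $\mathcal R(w_{k'})\cap O$ come on top of these: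
$$r(w_{k'})\ge r(w_k)-j+\frac{o-j}2 .$$
As $k'\in Q$, maximality gives $r(w_{k'})\le r(w_k)$, hence $o\le3j$.

Finally, every index of $Q$ lies in $O$, or in $\mathcal R(w_k)$, or is incomparable to $w_k$. So $q\le3j+r(w_k)+j\le i+4j$. The statement for $\ell$ follows by symmetry.

(4) Since $a(x)=0$, $x$ and $w_k$ are comparable. If $w_k\prec x$, then $d(w_k,x)\le D$, and part 1 gives $r(w_k)\le r(x)+a(x)=r(x)\le i$, a contradiction. So $x\prec w_k$. The second statement follows by symmetry. $\square$

**Definition.** Let $W\subseteq V(H)$ be nonempty and $\gamma>0$. Call $w\in W$ *up-heavy* if $|\{x\in W:x\prec w\}|>(1-\gamma)|W|$, and *down-heavy* if $|\{x\in W:w\prec x\}|>(1-\gamma)|W|$.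

In the transitive tournament on $1000$ vertices with $W$ everything and $\gamma=1/100$, the vertex $v_p$ has $p-1$ predecessors, so the up-heavy vertices are $v_{992},\dots,v_{1000}$, nine in all. In general there are few of them, even though $\prec$ is not transitive.

**Lemma 3.** Fewer than $2\gamma|W|$ elements of $W$ are up-heavy, and fewer than $2\gamma|W|$ are down-heavy.

**Proof.** Let $Q$ be the set of up-heavy elements, $q=|Q|$; we may assume $q>0$. By Lemma 1(1), at most $q(q-1)/2$ ordered pairs in $Q$ are related by $\prec$. So some $w\in Q$ has at most $(q-1)/2$ predecessors in $Q$, and at most $|W|-q+(q-1)/2<|W|-q/2$ predecessors in $W$. Since $w$ is up-heavy, $(1-\gamma)|W|<|W|-q/2$, that is, $q<2\gamma|W|$. The other claim follows by symmetry. $\square$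

## Chains of padding layers: the procedure $\mathcal A(D)$

We keep a family of subproblems, each with a set of candidates for being a $D$-center and its own induced subgraph of $G$, padded in layers. Let $G[U]$ be the subgraph induced on $U$. Distances in it are at least those in $G$.

**Parameters.** With $\kappa$ from Theorem 1, let
$$\lambda=\lceil\log_2n\rceil,\qquad\gamma=\tfrac1{100},\qquad h=100\lambda,\qquad s_0=2h+2,$$
$$j=\lceil\kappa+5\rceil\lambda,\qquad K=8s_0jh,\qquad\eta=\frac j{6K}=\frac1{48s_0h},\qquad P=48s_0h\lambda+1 .$$
Here $h$ bounds the depth of cutting, $s_0$ is the number of layers at the start, $K$ is the number of pivots, $j$ is the tolerated number of incomparable pivots, and $P$ bounds the number of phases. Both $K$ and $P$ are $O(\log^3n)$. Moreover $8\mid K$, $K\ge32j$ and $\eta\le\gamma$. The possible cuts are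
$$I=\{K/4,\dots,3K/4-1\},\qquad|I|=K/2,\qquad i\in I\iff K-1-i\in I .$$
For $U\subseteq V$ let $\mu(U)=\sum_{v\in U}(1+\deg_Gv)$, where $\deg_G$ is in-degree plus out-degree in $G$. So $\mu(V)=n+2m$.

**Definition.** A *node* of depth $\delta$ is a chain $L_0\subseteq L_1\subseteq\dots\subseteq L_s\subseteq V$ with $s=s_0-2\delta$. Its graph is $H=G[L_s]$, its candidate set is $W=L_0$, and $\mu(N)=\mu(L_s)\ge|V(H)|+|E(H)|$. The *root* has depth $0$ and $L_t=V$ for all $t$.

A node is stored as $H$ (locally relabelled), the values $\deg_Gv$, and for each $v$ the least $t$ with $v\in L_t$. Inside a node, $\prec,r,\ell,a$ refer to $H$ and $D$.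

**Definition.** For $y\in L_{s-2}$, *Test($y$) passes* if $\min(d_H(y,u),d_H(u,y))\le3D$ for all $u\in L_{s-1}$.

At the root, Test($y$) asks whether $\varepsilon(y)\le3D$. In $\Gamma$ with $D=2$, only Test($c$) passes there.

The procedure keeps a set of *active* nodes, all with $W\ne\emptyset$; initially only the root. While an active node exists, it executes a *phase*, in which every active node performs one *round*. The stages are synchronized: all nodes do Stage 1, then all do Stage 2, then all do Stage 3. Ties and choices of a "first" element are resolved by a fixed order.

**Stage 1.** Draw pivots $w_1,\dots,w_K$ independently and uniformly from $W$. Compute $d_H(w_k,\cdot)$ and $d_H(\cdot,w_k)$ for all $k$.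

**Stage 2.** If Test($w_k$) passes for some $k$, output $w_k$ and stop. Otherwise compute $r,\ell,a$ on $V(H)$. There are two kinds of rounds.

*Filter round:* some $y\in L_{s-2}$ has $a(y)>j$. Take the first such $y$ and compute $d_H(y,\cdot)$ and $d_H(\cdot,y)$.

*Split round:* $a(y)\le j$ for all $y\in L_{s-2}$. Let $s'=s-2$ and $W'=\{x\in W:a(x)=0\}$. For $i\in I$ let
$$\mathrm{Dup}(i)=\{v\in L_{s'}:r(v)\le i+s'j,\ \ell(v)\le K-1-i+s'j\}.$$
Choose $i\in I$ minimizing $\mu(\mathrm{Dup}(i))$ and set $i'=K-1-i$. Define
$$L_0^-=\{x\in W':r(x)\le i\},\qquad L_t^-=\{v\in L_t:r(v)\le i+tj\}\quad(1\le t\le s'),$$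
$$L_0^+=\{x\in W':\ell(x)\le i'\},\qquad L_t^+=\{v\in L_t:\ell(v)\le i'+tj\}\quad(1\le t\le s').$$
If $\max(|L_0^-|,|L_0^+|)>(1-\gamma)|W|$, abort. Otherwise replace the node by those of the two children $(L_0^\pm\subseteq\dots\subseteq L_{s'}^\pm)$, of depth $\delta+1$, whose set $L_0^\pm$ is nonempty.

**Stage 3 (filter rounds only).** If Test($y$) passes, output $y$ and stop. Otherwise let $X=\{x\in W:x\text{ incomparable to }y\}$. If $|X|<\eta|W|$, abort. Otherwise set $L_0:=L_0\setminus X$, and deactivate the node if $L_0$ becomes empty.

If no active node remains, output "$R>D$".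

The children are chains by inspection. On $W'$ we have $r+\ell=K$, so $r(x)\ge i+1$ is the same as $\ell(x)\le i'$. Hence $L_0^-$ and $L_0^+$ partition $W'$. The pivots may be tested because $W=L_0\subseteq L_{s-2}$. To picture a split, take the transitive tournament: the layers of the child "$-$" consist of the vertices with at most $i$, $i+j$, $i+2j,\dots$ pivots before them, and $\mathrm{Dup}(i)$ is the band of vertices near rank $i$ that both children receive.

**Observation 4.** $D$ is used only through comparisons "$\alpha\le\theta D$" with $\theta\in\{1,2,3\}$. In Stage 2, $\alpha$ is a distance computed in Stage 1 of the same phase. In Stage 3, $\alpha$ is a distance computed at the end of Stage 2. The Dijkstra runs themselves do not refer to $D$.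

This is plain from the text above: the tests use $\theta=3$, and $\prec$ uses $\theta=1,2$. It is the reason for synchronizing the stages, and it will matter when the threshold is removed.

## Depth, phases, and the total size of active nodes

The statements of this section and the next hold for *every* sequence of pivot choices. Randomness enters only in the question of how often the procedure aborts.

**Lemma 5.** In every execution:

1. active nodes have depth $\le h$, hence $s\ge2$ and the procedure is well defined;
2. there are at most $P$ phases and at most $nP$ rounds;
3. in each phase $\sum_{N\text{ active}}\mu(N)\le e(n+2m)$;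
4. the running time is $O((n+m)\log^7n)$.

**Proof.** **Step 1. Bounding the depth by the shrinking of $W$.** Filtering shrinks $W$, and a non-aborting split leaves each child at most $(1-\gamma)|W|$ candidates. So an active node of depth $\delta$ has $1\le|W|\le(1-\gamma)^\delta n$. Now $(1-\gamma)^h\le e^{-\gamma h}=e^{-\lambda}\le1/n$, so $(1-\gamma)^{h+1}n\le1-\gamma<1$. Hence $\delta\le h$ and $s=s_0-2\delta\ge2$.

**Step 2. Bounding the number of phases.** Every round that neither stops nor aborts shrinks the candidate set by a factor at most $1-\eta$: in a filter round because $|X|\ge\eta|W|$, in a split round because $1-\gamma\le1-\eta$. A node active in phase $p$ thus has $1\le(1-\eta)^{p-1}n\le e^{-\eta(p-1)}n$. So $p-1\le\eta^{-1}\ln n\le48s_0h\lambda$, that is, $p\le P$. Candidate sets of active nodes are nonempty and pairwise disjoint, since the children's sets partition $W'$. So at most $n$ nodes are active per phase.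

**Step 3. Showing that duplication is small.** Consider a split round and $v\in\mathrm{Dup}(i)$. Since $v\in L_{s-2}$, we have $a(v)\le j$, so
$$r(v)=K-a(v)-\ell(v)\ge K-j-(K-1-i+s'j)=i+1-(s'+1)j,\qquad r(v)\le i+s'j .$$
For given $v$ this confines $i$ to the integers from $r(v)-s'j$ to $r(v)-1+(s'+1)j$, which are $(2s'+1)j\le2s_0j$ values. Therefore $\sum_{i\in I}\mu(\mathrm{Dup}(i))\le2s_0j\,\mu(N)$. Since $|I|=K/2=4s_0jh$, the minimizing $i$ has $\mu(\mathrm{Dup}(i))\le\mu(N)/(2h)$. Both $L_{s'}^\pm$ lie in $L_{s'}$, and their intersection lies in $\mathrm{Dup}(i)$ (for $s'=0$ it is empty). Hence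
$$\mu(N^-)+\mu(N^+)\le\mu(N)+\frac{\mu(N)}{2h}\le\Bigl(1+\frac1h\Bigr)\mu(N).$$

**Step 4. Summing over the recursion with a potential.** Let $\Phi=\sum_{N\text{ active}}\mu(N)(1+1/h)^{h-\mathrm{depth}(N)}$. A filter round changes only $L_0$, and $s\ge2$, so it does not change $\mu(N)=\mu(L_s)$. By Step 3 a split does not increase $\Phi$. Initially $\Phi=(1+1/h)^h\mu(V)\le e(n+2m)$. By Step 1 the exponents are nonnegative, so $\sum\mu(N)\le\Phi\le e(n+2m)$ at all times.

**Step 5. Adding up the time.** A round costs at most $2K+2$ Dijkstra runs in $H$. The tests and the computation of $r,\ell,a$ cost $O(K\mu(N))$. For choosing $i$, note that for given $v$ the $i$ with $v\in\mathrm{Dup}(i)$ form an interval with ends computed from $r(v)$ and $\ell(v)$, so prefix sums give all $\mu(\mathrm{Dup}(i))$ in $O(|V(H)|+K)$ time. Building the children costs $O(s_0\mu(N))$: find for each $v$ the least layer containing it, then copy the induced subgraphs. Altogether a round takes $O(K\mu(N)\log n)$. By Steps 2 and 4 the total is $O(PK(n+m)\log n)=O((n+m)\log^7n)$. $\square$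

## Invariants along the chain

We now say precisely what the layers guarantee. Invariant (a) says that short paths from and to a candidate center stay inside, at the price of one layer. Invariant (b) says that what was cut away is close to everything inside, again at the price of one layer.

**Definition.** The invariants of an active node are:

- (a) For every $D$-center $c\in L_0$, every $0\le t<s$ and every $y\in L_t$, the graph $G[L_{t+1}]$ contains a path of length $\le D$ from $c$ to $y$ or from $y$ to $c$.
- (b) For every $0\le t<s$, $y\in L_t$ and $u\in V\setminus L_{t+1}$: $d_{\min}(y,u)\le2D$ in $G$.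

The global invariant is:

- (c) Every $D$-center lies in $L_0$ of some active node.

The next lemma is the one-pivot argument again, with the top two layers as working space.

**Lemma 6.** Let a node with $s\ge2$ satisfy (a) and (b), and let $y\in L_{s-2}$. If Test($y$) passes, then $\varepsilon(y)\le3D$. If it fails, every $D$-center $c\in L_0$ is comparable to $y$.

**Proof.** **Step 1. A passed test is a certificate in all of $G$.** For $u\in L_{s-1}$, the test gives $d_{\min}(y,u)\le3D$, because $d\le d_H$. For $u\notin L_{s-1}$, (b) with $t=s-2$ gives $d_{\min}(y,u)\le2D$.

**Step 2. An incomparable center makes the test pass.** Let $c\in L_0$ be a $D$-center incomparable to $y$. By (a) with $t=s-2$, $\min(d_H(c,y),d_H(y,c))\le D$. By Lemma 1(4), both $d_H(c,y)$ and $d_H(y,c)$ are at most $2D$. For $u\in L_{s-1}$, (a) with $t=s-1$ gives a path in $G[L_s]=H$, so $d_H(c,u)\le D$ or $d_H(u,c)\le D$. Hence $d_H(y,u)\le2D+D$ or $d_H(u,y)\le D+2D$. $\square$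

**Lemma 7.** Invariants (a), (b), (c) hold at the start of every phase.

**Proof.** **Step 1. The root.** All layers are $V$, so (a) is the definition of a $D$-center, (b) is vacuous, and (c) is clear.

**Step 2. Filter rounds.** Shrinking $L_0$ only weakens what (a) and (b) demand, since they involve $L_0$ only through the choice of $c$ and of $y\in L_0$. Since Test($y$) failed, Lemma 6 says that $X$ contains no $D$-center. So (c) is preserved.

**Step 3. Split rounds keep all centers.** All pivots lie in $L_0\subseteq L_{s-2}$ and failed the test. By Lemma 6, every $D$-center $c\in W$ is comparable to all pivots. So $a(c)=0$ and $c\in W'=L_0^-\cup L_0^+$. This is (c).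

**Step 4. Setting up (a) and (b) for the children.** We treat the child "$-$". The child "$+$" follows by symmetry: edge reversal exchanges $(r,i)$ with $(\ell,i')$ and preserves (a) and (b). Let $0\le t<s'$ and $y\in L_t^-$. Then $y\in L_t\subseteq L_{s-2}$, so $a(y)\le j$, and $r(y)\le i+tj$. Also $t+1\ge1$, so $L_{t+1}^-=\{v\in L_{t+1}:r(v)\le i+(t+1)j\}$ without any condition on $a(v)$.

**Step 5. Short paths survive: (a).** Let $c\in L_0^-$ be a $D$-center, let $\pi$ be the path in $G[L_{t+1}]\subseteq H$ given by (a) for the parent, and let $z$ be a vertex of $\pi$. If $\pi$ goes from $c$ to $y$, the rest of $\pi$ after $z$ shows $d_H(z,y)\le D$. So $r(z)\le r(y)+a(y)\le i+(t+1)j$ by Lemma 2(1). If $\pi$ goes from $y$ to $c$, then $d_H(z,c)\le D$, and $r(z)\le r(c)+a(c)=r(c)\le i$, since $c\in W'$. In both cases $z\in L_{t+1}^-$. So $\pi$ lies in $G[L_{t+1}^-]$.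

**Step 6. What is cut away is close: (b).** Let $u\notin L_{t+1}^-$. If $u\notin L_{t+1}$, use (b) for the parent. Otherwise $r(u)\ge i+(t+1)j+1$, while
$$\ell(y)=K-a(y)-r(y)\ge K-j-(i+tj)=K-i-(t+1)j .$$
So $\ell(y)+r(u)>K$, and $d(y,u)\le d_H(y,u)\le2D$ by Lemma 2(2). $\square$

This answers the three difficulties listed earlier: a path may climb in rank by $j$, which is exactly one layer; the duplication is bounded by Step 3 in the proof of Lemma 5; and a discarded vertex is reached through a common pivot.

**Corollary 8.** For every sequence of pivot choices, $\mathcal A(D)$ terminates and either aborts, or outputs $v$ with $\varepsilon(v)\le3D$, or outputs "$R>D$", and then indeed $R>D$.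

**Proof.** It terminates by Lemma 5. Output vertices are correct by Lemmas 6 and 7. If no node is active, (c) says that there is no $D$-center, so $R>D$. $\square$

## Good samples, for all thresholds at once

It remains to see that aborts are rare. With the later removal of the threshold in mind, we want one event for the sample of a round that protects against aborts for every threshold simultaneously.

**Definition.** Fix a node $(L_0,\dots,L_s)$ at the start of a round. For $D'\ge0$ let $\prec_{D'}$ be the relation on $V(H)$ for threshold $D'$. The sample $(w_1,\dots,w_K)$ is *$D'$-good* if, with respect to $\prec_{D'}$: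

- (G1) every $y\in V(H)$ incomparable to fewer than $\eta|W|$ elements of $W$ has $a(y)\le j$;
- (G2) fewer than $K/8$ indices $k$ have $w_k$ up-heavy, and fewer than $K/8$ have $w_k$ down-heavy.

For instance, if $|W|=1$, then $W=\{w\}$, all pivots equal $w$, $a(w)=K$, and (G1) does not constrain $w$, which is incomparable to all of $W$.

**Lemma 9.** If the sample is $D$-good, the round of $\mathcal A(D)$ does not abort.

**Proof.** In a filter round, $a(y)>j$, so by (G1) $y$ is incomparable to at least $\eta|W|$ elements of $W$, that is, $|X|\ge\eta|W|$.

In a split round, all pivots lie in $L_{s-2}$ and so $a(w_k)\le j$. By Lemma 2(3) and $i<3K/4$, at least $K-i-4j>K/4-4j\ge K/8$ indices have $r(w_k)>i$. By (G2), one of these $w_k$ is not up-heavy. Every $x\in L_0^-$ has $a(x)=0$ and $r(x)\le i<r(w_k)$, so $x\prec w_k$ by Lemma 2(4). Hence $|L_0^-|\le|\{x\in W:x\prec w_k\}|\le(1-\gamma)|W|$. The bound for $L_0^+$ is symmetric, with $\ell$, $i'$ and "down-heavy", since $i'\in I$. $\square$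

**Lemma 10.** Conditioned on any history before the sample is drawn, with probability at least $1-6n^{-\kappa-2}$ the sample is $D'$-good for all $D'\ge0$ simultaneously.

**Proof.** **Step 1. The tail bound.** If a binomial variable with parameters $K,p$ is at least $b\ge1$, some $b$ of the trials all succeed. So
$$\Pr[\mathrm{Bin}(K,p)\ge b]\le\binom Kbp^b\le\Bigl(\frac{eKp}b\Bigr)^b. \tag{1}$$

**Step 2. One threshold.** Fix $D'$. The history fixes the node, and the pivots are fresh. For a vertex $y$ as in (G1), $a(y)$ is binomial with $p<\eta$, and $K\eta=j/6$. So by (1) $\Pr[a(y)\ge j+1]\le(e/6)^{j+1}\le2^{-j-1}$. For (G2), a pivot is up-heavy with probability $p<2\gamma=1/50$ by Lemma 3, and (1) with $b=K/8$ bounds the probability of at least $K/8$ up-heavy pivots by $(16e/100)^{K/8}\le2^{-K/8}\le2^{-j}$. The same holds for down-heavy. There are at most $n$ vertices $y$, and $2^{-j}\le n^{-\kappa-5}$. So the sample fails to be $D'$-good with probability at most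
$$\Bigl(\frac n2+2\Bigr)2^{-j}\le2n\cdot n^{-\kappa-5}.$$

**Step 3. All thresholds.** The relation $\prec_{D'}$, and with it $D'$-goodness, depends only on which of the at most $2n^2$ finite numbers $d_H(x,y)$ and $d_H(x,y)/2$ are $\le D'$. As $D'$ grows, this set changes at most $2n^2$ times. So there are at most $2n^2+1\le3n^2$ different relations. A union bound gives failure probability at most $3n^2\cdot2n\cdot n^{-\kappa-5}=6n^{-\kappa-2}$. $\square$

By Lemmas 5(2), 9 and 10, $\mathcal A(D)$ aborts with probability at most $nP\cdot6n^{-\kappa-2}=6Pn^{-\kappa-1}$.

## From a threshold to an open interval: proof of Theorem 1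

If all weights were integers at most $M$, we could finish by binary search over integers $D$, keeping $lo<R$ and a vertex $v_{hi}$ with $\varepsilon(v_{hi})\le3\,hi$ until $hi=lo+1$; then $R\ge hi$. This costs a factor $\log(nM)$. To remove any dependence on the weights, we run $\mathcal A$ once with an *unspecified* threshold, known only to lie in an interval, and call $\mathcal A(D)$ for concrete $D$ only when the run needs to know more. Whenever a call to $\mathcal A$, or the simulation below, aborts, the whole algorithm aborts.

**Step 1. Initialization: finding a first interval.** Let $D_{\max}$ be the sum of all weights. Shortest paths can be taken simple, so $R<\infty$ implies $R\le D_{\max}$. Call $\mathcal A(D_{\max})$. If it answers "$R>D_{\max}$", report $R=\infty$. Otherwise let $v_{hi}$ be its output and $hi=D_{\max}$. Call $\mathcal A(0)$. If it returns $v$, then $\varepsilon(v)=0$, so output $v$ (with $\varepsilon(v)=0$). Otherwise $R>0$; set $lo=0$. Then $0<R\le\varepsilon(v_{hi})\le3\,hi$, so $hi>0$. We maintain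
$$lo<hi,\qquad lo<R,\qquad\varepsilon(v_{hi})\le3\,hi. \tag{2}$$

**Step 2. Resolve($C$): emptying the interval of a finite set $C$ of reals.** Sort $C$. While $C\cap(lo,hi)\ne\emptyset$, let $D$ be the median of $C\cap(lo,hi)$ and call $\mathcal A(D)$ with fresh randomness. If the call returns $v$, set $hi=D$ and $v_{hi}=v$; otherwise set $lo=D$. By Corollary 8, (2) is preserved. The open interval $(lo,hi)$ only shrinks and stays nonempty. Each call removes the median and one side of it, so there are at most $\log_2|C|+1$ calls (for nonempty $C$), and afterwards $C\cap(lo,hi)=\emptyset$.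

**Step 3. The simulation.** Run $\mathcal A$ with an unspecified threshold. Before Stage 2 and before Stage 3 of each phase, let $C$ be the set of all $\alpha/\theta$, where $\theta\in\{1,2,3\}$ and $\alpha$ ranges over the finite distances just computed by all active nodes. Call Resolve($C$). Then answer each comparison "$\alpha\le\theta D$" of that stage by "yes" if and only if $\alpha$ is finite and $\alpha/\theta\le lo$. If the simulation outputs a vertex $v$, output $v$. If it outputs "$R>D$", output $v_{hi}$. Finally compute $\varepsilon$ of the output vertex with two Dijkstra runs in $G$. Divisions are unnecessary: store $6D$ instead of $D$, and compare $(6/\theta)\alpha$ with it, where $6/\theta\in\{6,3,2\}$. The thresholds used are $D_{\max}$, $0$ and values $\alpha'/\theta'$, for which $6D=(6/\theta')\alpha'$.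

**Step 4. Consistency: the simulation is $\mathcal A(D)$ for every $D$ still possible.** After Resolve($C$), each $\alpha/\theta\in C$ is either $\le lo$ or $\ge hi$. So the given answer is the true one for every $D\in(lo,hi)$, hence for every $D$ in any later interval. By Observation 4 these are all the uses of $D$. So at any moment the simulation so far is exactly the execution of $\mathcal A(D)$ with the same pivots, for every $D$ in the current nonempty interval.

**Step 5. Correctness of the output.** Let $(lo^*,hi^*)$ be the final interval, and apply Corollary 8 to each $D$ in it. If the simulation outputs $v$, then $\varepsilon(v)\le3D$ for all $D\in(lo^*,hi^*)$. So $\varepsilon(v)\le3\,lo^*<3R$. Otherwise $R>D$ for all these $D$. So $R\ge hi^*$, and $\varepsilon(v_{hi})\le3\,hi^*\le3R$.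

**Step 6. Time.** By Step 4, Lemma 5 applies to the simulation. It has at most $P$ phases, so there are at most $2P$ calls of Resolve, each with $|C|\le6Ke(n+2m)=n^{O(1)}$. This makes $O(P\log n)=O(\log^4n)$ calls to $\mathcal A$, each costing $O((n+m)\log^7n)$. Sorting the sets $C$ costs $O(PK(n+m)\log n)$, and the simulation itself costs $O((n+m)\log^7n)$. The total is $O((n+m)\log^{11}n)$ in every execution.

**Step 7. Abort probability.** If a round of the simulation aborts, it coincides by Step 4 with an aborting round of $\mathcal A(D)$ for any $D$ in the current interval. This $D$ may depend on the sample. By Lemma 9 the sample is then not $D$-good. But the node is fixed before its sample is drawn, and Lemma 10 is uniform in the threshold. So this has probability at most $6n^{-\kappa-2}$ per round. Each concrete call uses fresh randomness, so the same bound holds per round there. There are at most $nP$ rounds in the simulation and in each of the $O(\log^4n)$ calls. The sum is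
$$O(\log^4n)\cdot nP\cdot6n^{-\kappa-2}=O(n^{-\kappa-1}\log^7n)=O(n^{-\kappa}).$$

**Step 8. The Las Vegas version.** For $n$ above a constant $n_0$, the abort probability is at most $1/2$, so repetition takes expected time $O((n+m)\log^{11}n)$. For $n\le n_0$, compute all distances and $R$ exactly. This proves Theorem 1. $\blacksquare$

## Replacing the test: eccentricity labels, restricted candidates, min-diameter

For Theorem 2 the sampling, the choice between filter and split rounds, the sets $X,W',L_t^\pm$ and the abort rules stay unchanged; only Test is replaced. A procedure *Handle($y$)* is applied to each pivot $w_k$ in a split round, and to $y$ in Stage 3 of a filter round, before the abort rule and the update of the node. It deals with the set $X_y$ of elements of $W$ incomparable to $y$. The elements that leave the candidate sets are exactly $W\setminus W'=\bigcup_kX_{w_k}$ in a split round and $X=X_y$ in a filter round, so all of them are dealt with. Note that $y\in L_{s-2}$ always.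

Each version of Handle costs $O(\mu(N))$ given the distances of $y$ and uses only comparisons as in Observation 4. Therefore Lemmas 5, 9, 10 hold verbatim, and so does the preservation of (a) and (b) in Lemma 7: none of these proofs used the outcome of Test. (In Step 5 of the proof of Lemma 7, $a(c)=0$ came from $c\in W'$.)

### Labels "$>D$" and "$\le4D$" for all vertices: Theorem 2(a)

**Step 1. Sorting $X_y$ by its position relative to $y$.** Write $d=d_H$ and let
$$X^0=\{x\in X_y:\min(d(x,y),d(y,x))>D\},\qquad X^1=\{x\in X_y:d(x,y)\le D,\ d(y,x)\le2D\},$$
and $X^2=X_y\setminus(X^0\cup X^1)$. By Lemma 1(4), $X^2\subseteq\{x:d(y,x)\le D,\ d(x,y)\le2D\}$.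

**Step 2. Labelling $X^0$.** By (a) with $t=s-2$, a $D$-center in $L_0$ has min-distance at most $D$ to $y$ in $H$. So the label "$>D$" is correct for all of $X^0$.

**Step 3. Labelling $X^1$ with a one-sided test.** Consider the condition

(T1) every $u\in L_{s-1}$ has $d(y,u)\le3D$ or $d(u,y)\le2D$.

If $X^1$ contains a $D$-center $c$, then (T1) holds: for $u\in L_{s-1}$, (a) with $t=s-1$ gives either $d(c,u)\le D$, so $d(y,u)\le2D+D=3D$, or $d(u,c)\le D$, so $d(u,y)\le D+D=2D$. So if (T1) fails, labelling $X^1$ with "$>D$" is correct.

If (T1) holds, label $X^1$ with "$\le4D$". Indeed, let $x\in X^1$. For $u\in L_{s-1}$, either $d(x,u)\le d(x,y)+d(y,u)\le D+3D$, or $d(u,x)\le d(u,y)+d(y,x)\le2D+2D$. For $u\notin L_{s-1}$ we have $u\notin L_1$, since $s\ge2$, and (b) with $t=0$ gives $d_{\min}(x,u)\le2D$. So $\varepsilon(x)\le4D$.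

**Step 4. Labelling $X^2$.** Do the same with all edges reversed: the condition is that every $u\in L_{s-1}$ has $d(u,y)\le3D$ or $d(y,u)\le2D$.

**Step 5. Everybody is labelled.** A vertex in several sets $X_{w_k}$ keeps its first label. At all times every vertex is either correctly labelled or in $L_0$ of an active node. So at termination all vertices are correctly labelled. The time is $O((n+m)\log^7n)$ by Lemma 5, and the abort probability is at most $6Pn^{-\kappa-1}=O(n^{-\kappa})$. This is the first claim.

**Step 6. Thresholds that need only additions.** For the approximation, let the weights be in $\{0\}\cup[1,M]$. If all weights are $0$, one run with $D=0$ suffices: the label "$\le0$" means $\varepsilon(x)=0$, and "$>0$" means $\varepsilon(x)=\infty$. Otherwise let $\omega$ be the smallest positive weight and $\Omega$ the largest weight, so $\Omega/\omega\le M$. Let $N$ be the least power of $2$ with $N\ge4/\xi$, found by doubling $\xi$ until it reaches $4$; then $N\le8/\xi$. Let $A\ge0$ be the least integer with $2^A\omega\ge n\Omega$. Besides $D_{-1}=0$ use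
$$D_{pN+k}=2^p\Bigl(1+\frac kN\Bigr)\omega\quad(0\le p<A,\ 0\le k<N),\qquad D_q=2^A\omega\ \text{ with }q=AN .$$
Here $A\le\log_2(nM)+1$ and $\log_2(nM)\ge1$, so $q=O(\xi^{-1}\log(nM))$. For $0\le b<q$ with $b=pN+k$, the difference $D_{b+1}-D_b$ equals $2^p\omega/N$ (also for $k=N-1$). So
$$D_{b+1}\le\Bigl(1+\frac1N\Bigr)D_b\le\Bigl(1+\frac\xi4\Bigr)D_b. \tag{3}$$
To avoid fractions, multiply all weights by $N$, with $O(\log N)=O(\log n)$ additions per edge. This multiplies all distances and eccentricities by $N$. So we run the labelling on the new weights with thresholds $ND_b$. These are produced one after the other by additions: start at $N\omega$, and within block $p$ add $2^p\omega$ each time, doubling the increment from block to block. Apart from finding $N$, only sums of weights and comparisons occur.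

**Step 7. Reading off the estimates.** Run the labelling for $b=-1,0,\dots,q$. For a vertex $x$ let $b$ be the least index at which its label is "$\le4D_b$". If there is none, then $\varepsilon(x)>D_q\ge n\Omega$. Finite distances are at most $(n-1)\Omega$, so $\varepsilon(x)=\infty$. Otherwise output $4D_b\ge\varepsilon(x)$, reported as the quotient of $4ND_b$ by $N$. If $b=-1$, the output $0$ is exact. If $b=0$, then $\varepsilon(x)>0$ by the label at index $-1$. A positive finite distance contains a positive weight, so $\varepsilon(x)\ge\omega=D_0$ and $4D_0\le4\varepsilon(x)$. If $b\ge1$, then $\varepsilon(x)>D_{b-1}$, and (3) gives $4D_b\le(4+\xi)D_{b-1}<(4+\xi)\varepsilon(x)$.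

There are $q+2=n^{O(1)}$ runs. Choosing the constant $\kappa$ in the runs large enough, a union bound keeps the total abort probability at $O(n^{-\kappa})$ for the desired $\kappa$. The time is $\tilde O((n+m)\,\xi^{-1}\log(nM))$. $\square$

### Centers restricted to a set: Theorem 2(b)

**Step 1. A decision procedure for $S$.** Start the procedure of (a) with root $L_0=S$ and $L_t=V$ for $t\ge1$. Invariants (a) and (b) hold trivially at this root, and Lemma 5 applies since $|S|\le n$ and $\mu(L_s)=n+2m$. Stop at the first vertex labelled "$\le4D$" and output it; it lies in $S$. If this never occurs, all of $S$ is labelled "$>D$", so $R_S:=\min_{x\in S}\varepsilon(x)>D$.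

**Step 2. Removing the threshold.** Repeat the proof of Theorem 1 with $R_S$ in place of $R$ and $4$ in place of $3$ in (2) and in the conclusions. The comparisons still have $\theta\in\{1,2,3\}$, so $C$ is formed as before. If the answer for $D_{\max}$ is "$R_S>D_{\max}$", then $R_S=\infty$, and any vertex of $S$ is a valid output. If the call for $0$ returns $v$, then $\varepsilon(v)=0$. Otherwise, in the end either the simulation's vertex has $\varepsilon(v)\le4\,lo^*<4R_S$, or $R_S\ge hi^*$ and $\varepsilon(v_{hi})\le4\,hi^*\le4R_S$. Time and abort probability are as before. $\square$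

### The min-diameter: Theorem 2(c)

**Step 1. A stronger path invariant.** Replace (a) by

(a′) If $\Delta\le D$, then for $0\le t<s$ and all $y,y'\in L_t$, the graph $G[L_{t+1}]$ has a path of length $\le D$ from $y$ to $y'$ or from $y'$ to $y$.

It holds at the root and is preserved by filtering. For the child "$-$" of a split, let $y,y'\in L_t^-$ with $t<s'$, named so that the parent's path goes from $y$ to $y'$. Any $z$ on the path has $d_H(z,y')\le D$. Since $y'\in L_{s-2}$ we have $a(y')\le j$. So $r(z)\le r(y')+a(y')\le i+(t+1)j$ by Lemma 2(1), and $z\in L_{t+1}^-$. The child "$+$" is symmetric. Invariant (b) is preserved as before.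

**Step 2. Handling a pivot.** Handle($y$): if some $u\in L_{s-1}$ has $\min(d_H(y,u),d_H(u,y))>D$, output "$\Delta>D$" and stop. This is correct by (a′) with $t=s-1$. Otherwise each $x\in X_y\subseteq L_{s-1}$ has min-distance at most $D$ to $y$ in $H$ and is incomparable to $y$, so $d_H(x,y)$ and $d_H(y,x)$ are both at most $2D$ by Lemma 1(4). For $u\in L_{s-1}$, one of $d_H(y,u),d_H(u,y)$ is at most $D$, so $d_{\min}(x,u)\le3D$. For $u\notin L_{s-1}$ we have $u\notin L_1$, and $d_{\min}(x,u)\le2D$ by (b) with $t=0$. So every removed vertex has $\varepsilon\le3D$. If no active node remains, all vertices have been removed, and we correctly output "$\Delta\le3D$".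

**Step 3. Removing the threshold.** Repeat the proof of Theorem 1 with the invariant $lo<hi$, $lo<\Delta\le3\,hi$: an answer "$\Delta\le3D$" sets $hi=D$, and an answer "$\Delta>D$" sets $lo=D$. If the answer for $D_{\max}$ is "$\Delta>D_{\max}$", then $\Delta=\infty$. If the answer for $0$ is "$\Delta\le0$", output $0$. Otherwise $0<\Delta\le3\,hi$, so $hi>0$, and the simulation runs as before. If it ends with "$\Delta\le3D$", this holds for all $D\in(lo^*,hi^*)$, so $lo^*<\Delta\le3\,lo^*$, and we output $3\,lo^*\in[\Delta,3\Delta)$. If it ends with "$\Delta>D$", then $\Delta\ge hi^*$, and we output $3\,hi^*\in[\Delta,3\Delta]$. As $6\,lo^*$ and $6\,hi^*$ are stored, the output is reported as half of the stored number. Time and abort probability are as in the proof of Theorem 1. $\blacksquare$
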